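# Invertibility of $bP+Q$ with an almost periodic matrix coefficient does not depend on $p$

## 1. Scalar almost periodic coefficients

**The operators.** Let $1<p<\infty$ and $N\ge 1$. For a Banach space $X$, $X_N$ is the space of columns of height $N$ with entries in $X$, with norm $\|(x_1,\dots,x_N)^{\mathrm T}\|_{X_N}=(\sum_\alpha\|x_\alpha\|_X^2)^{1/2}$. On $L^p_N(\mathbb R)$ we shall use the equivalent norm $\|f\|_p=(\int|f(x)|^p\,dx)^{1/p}$, where $|\cdot|$ is the Euclidean norm on $\mathbb C^N$. Invertibility is not affected. For matrices $|\cdot|$ is the operator norm, and $\|b\|_\infty=\sup_x|b(x)|$. If $B\subset L^\infty(\mathbb R)$ is a subalgebra, then $B_{N\times N}$ is the algebra of $N\times N$ matrices with entries in $B$.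

The Cauchy singular integral operator $(Sf)(x)=\frac1{\pi i}\,\mathrm{p.v.}\!\int_{\mathbb R}\frac{f(t)}{t-x}\,dt$ acts entrywise and is bounded on $L^p_N$. Put $P=(I+S)/2$, $Q=(I-S)/2$. With $e_\lambda(x)=e^{i\lambda x}$ and $f=\int\hat f(\xi)e_\xi\,d\xi$, the operators $P$ and $Q$ are the Fourier multipliers with symbols $1_{\xi>0}$ and $1_{\xi<0}$. So they are complementary projections, and they commute with the translations $(U_tf)(x)=f(x+t)$. Write $H^p_+=PL^p$ and $H^p_-=QL^p$ (scalars, columns or matrices). For $\lambda\ge0$, multiplication by $e_\lambda$ preserves $H^p_+$, and multiplication by $e_{-\lambda}$ preserves $H^p_-$.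

For $b\in L^\infty_{N\times N}$ consider $A=bP+Q$, $f\mapsto b\,(Pf)+Qf$. If we write $\varphi_+=Pf$ and $\varphi_-=Qf$, then $Af=h$ reads
$$b\varphi_++\varphi_-=h,\qquad \varphi_\pm\in H^p_\pm. \tag{1}$$
So $A$ is invertible on $L^p_N$ exactly when (1) has a unique solution for each $h\in L^p_N$; boundedness of the inverse is then automatic.

**Almost periodic functions.** $AP$ is the closure in $L^\infty(\mathbb R)$ of the trigonometric polynomials $\sum_{j=1}^nc_je_{\lambda_j}$, with $c_j\in\mathbb C$ and $\lambda_j\in\mathbb R$. $APW\subset AP$ consists of the sums $\sum_jc_je_{\lambda_j}$ with $\sum_j|c_j|<\infty$. $APW_+$ and $APW_-$ are the functions (or matrices) in $APW$ with frequencies $\ge0$, respectively $\le0$. Multiplication by $APW_\pm$ preserves $H^p_\pm$. For example, $2+e_1+e_{\sqrt2}$ is in $APW_+$ and is not periodic. We use the following textbook facts; $\langle f\rangle_I$ is the average of $f$ over an interval $I$.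

1. $AP$ is closed under sums, products, conjugation and uniform limits. Hence, by the Weierstrass theorem, a continuous function of finitely many $AP$ functions (continuous on a compact set containing their values) is in $AP$. $AP$ functions are uniformly continuous.
2. (Bohr) For $\varepsilon>0$ and finitely many $AP$ functions, the set of common $\varepsilon$-almost periods, i.e. of $\tau$ with $\|f(\cdot+\tau)-f\|_\infty\le\varepsilon$ for each of them, is relatively dense: it meets each interval of some fixed length.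
3. The mean $\langle f\rangle_\infty=\lim_{|I|\to\infty}\langle f\rangle_I$ exists, uniformly in the position of $I$. Indeed $|\langle e_\lambda\rangle_I|\le 2/(|\lambda||I|)$ for $\lambda\ne0$; then approximate uniformly. For $f=\sum c_\lambda e_\lambda\in APW$, $\langle f\rangle_\infty=c_0$.
4. $f(s\,\cdot)\to\langle f\rangle_\infty$ weak-$*$ in $L^\infty$ as $s\to\infty$: for $e_\lambda$ this is the Riemann–Lebesgue lemma; then approximate uniformly.
5. If $f\in AP$, $f\ge0$ and $\langle f\rangle_\infty=0$, then $f=0$. Indeed, if $f(x_1)=2c>0$, then $f\ge\frac32c$ on some $(x_1-\sigma,x_1+\sigma)$, hence $f\ge c$ on $(x_1+\tau-\sigma,x_1+\tau+\sigma)$ for every $\frac c2$-almost period $\tau$. If each interval of length $\ell$ contains such a $\tau$, each interval of length $\ell+2\sigma$ contains one of these translated intervals, so $\langle f\rangle_\infty\ge2\sigma c/(\ell+2\sigma)>0$.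
6. (Bohr) If $b\in AP$ is scalar and $\inf|b|>0$, then $b=e_\kappa e^\psi$ with $\kappa\in\mathbb R$, $\psi\in AP$.

**Lemma 1.** Let $b\in AP_{N\times N}$ and let $A=bP+Q$ be invertible on $L^p_N$. Then $|b(x)v|\ge|v|/\|A^{-1}\|$ for all $x\in\mathbb R$, $v\in\mathbb C^N$.

*Proof.* If $\hat f\in C_c^\infty$ and $\lambda$ is large, all frequencies of $e_\lambda f$ are positive, so $Ae_\lambda f=be_\lambda f$ and $\|bf\|_p=\|Ae_\lambda f\|_p\ge\|f\|_p/\|A^{-1}\|$. Such $f$ are dense, so this holds for all $f\in L^p_N$. Apply it to $f=1_{(x-t,x+t)}v$, divide by $\|1_{(x-t,x+t)}\|_p$, and let $t\to0$, using continuity of $b$. $\square$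

**Proposition 1 (scalar case).** Let $N=1$, $b\in AP$. If $bP+Q$ is invertible on $L^{p_0}(\mathbb R)$ for one $p_0\in(1,\infty)$, then it is invertible on $L^p(\mathbb R)$ for every $p\in(1,\infty)$.

*Proof.* **Step 1 (reduction to a coefficient near $e_\kappa$).** By Lemma 1 and fact 6, $b=e_\kappa e^\psi$. Let $p\in(1,\infty)$ and $\varepsilon>0$. Choose a trigonometric polynomial $\psi_0$ such that $c=e^{\psi-\psi_0}$ satisfies $\|c-1\|_\infty\le\varepsilon$. Split $\psi_0=\psi_0^++\psi_0^-$ into the terms with frequencies $\ge0$ and $<0$, and put $g_\pm=e^{\psi_0^\pm}$. By the power series of the exponential, $g_+^{\pm1}\in APW_+$ and $g_-^{\pm1}\in APW_-$. Put $F=g_+P+g_-^{-1}Q$. Then $PF=g_+P$ and $QF=g_-^{-1}Q$, so $F$ is invertible with inverse $g_+^{-1}P+g_-Q$, and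
$$bP+Q=g_-\,(c\,e_\kappa P+Q)\,F. \tag{2}$$
Hence $bP+Q$ is invertible on $L^p$ if and only if $ce_\kappa P+Q$ is.

**Step 2 ($\kappa=0$ is good for every $p$).** If $\kappa=0$, then $cP+Q=I+(c-1)P$ is invertible on $L^p$ as soon as $\varepsilon\|P\|_{L^p\to L^p}<1$. We may choose $\varepsilon$, and with it $\psi_0$, after $p$.

**Step 3 ($\kappa\ne0$ is bad for $p_0$).** Take $p=p_0$. For $\kappa>0$ put $T=e_\kappa P+Q$, $L=e_{-\kappa}P+Q$. Then $PTf=e_\kappa Pf$ and $QTf=Qf$, so $LT=I$. Also $L$ has a nontrivial kernel: if $u\ne0$ has frequencies in a compact subset of $(0,\kappa)$, then $f=u-e_{-\kappa}u$ has $Pf=u$, $Qf=-e_{-\kappa}u$ and $Lf=0$. Let $T'=ce_\kappa P+Q=T+E$, with $\|E\|\le\varepsilon\|P\|$ and $\varepsilon\|P\|(\|P\|+\|Q\|)<1$. Then $LT'=I+LE$ is invertible. If $T'$ were invertible, so would be $L=(I+LE)T'^{-1}$, a contradiction. For $\kappa<0$ put $T=e_\kappa P+Q$ and $R=e_{-\kappa}P+Q$. By what was just shown (with $-\kappa$ for $\kappa$) $TR=I$ and $T$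 has a kernel. If $T'=T+E$ were invertible with $E$ small as before, then $R=T'^{-1}(I+ER)$ would be invertible, so $T=R^{-1}$ would be injective, a contradiction. So invertibility on $L^{p_0}$ forces $\kappa=0$, and Step 2 applies. $\square$

For instance, for $b=2+e_1$ the inverse is explicit: $G=\frac1{2+e_1}=\frac12\sum_{n\ge0}(-\frac12)^ne_n\in APW_+$ and $A^{-1}=GP+Q$ on every $L^p$. For $b=e_1$ the operator is invertible on no $L^p$.

## 2. Matrix coefficients, and where the scalar proof breaks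

For matrices the following is known: if $b\in APW_{N\times N}$, then $bP+Q$ is invertible on all $L^p_N(\mathbb R)$, $1<p<\infty$, as soon as it is invertible on one of them. The problem, from Alexei Yu. Karlovich and Ilya M. Spitkovsky, "On singular integral operators with semi-almost periodic coefficients on variable Lebesgue spaces", arXiv:1105.0407 (2011), is whether this persists for all $b\in AP_{N\times N}$. It does.

**Theorem 1.** Let $N\ge1$, $b\in AP_{N\times N}$. If $bP+Q$ is invertible on $L^{p_0}_N(\mathbb R)$ for some $p_0\in(1,\infty)$, then it is invertible on $L^p_N(\mathbb R)$ for every $p\in(1,\infty)$, and the inverses on different $L^p_N(\mathbb R)$ agree on intersections.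

Why not argue as for scalars? Suppose $b'$ is a trigonometric polynomial close to $b$, and suppose it is factored as $b'=g_-G^{-1}$ with $g_-^{\pm1}\in APW_-$, $G^{\pm1}\in APW_+$. Then
$$b=g_-\,\bigl(I+g_-^{-1}(b-b')G\bigr)\,G^{-1}.$$
When $N=1$, the middle term is $1+(b-b')/b'$, close to $1$ however large the factors are; that is what Step 2 used. When $N>1$, the middle term can be bounded only through $\|g_-^{-1}\|_\infty\|b-b'\|_\infty\|G\|_\infty$. The factors change with $b'$, and nothing at hand bounds them as $b'\to b$.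

Plain perturbation stops at the same point. If $\|b-b'\|_\infty$ is small, $A'=b'P+Q$ is invertible on $L^{p_0}_N$ with $\|A'^{-1}\|\le2\|A^{-1}\|$, and by the known result $A'$ is invertible on $L^p_N$. To pass to $A=A'+(b-b')P$ on $L^p_N$ we need a bound for $\|A'^{-1}\|$ on $L^p_N$ that does not deteriorate as $b'\to b$. Such a bound is precisely what is missing: if $b_n\to b$ and the inverses are bounded on $L^p_N$ uniformly in $n$, a Neumann series inverts $A$ on $L^p_N$, and conversely invertibility of $A$ on $L^p_N$ gives $A_n^{-1}\to A^{-1}$ in norm. All uniform information lives on $L^{p_0}_N$. So we look for an argument in which the approximant $b'$ enters only through $L^{p_0}$ quantities.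

## 3. Local $L^r$ averages and an oscillation inequality that fails

From here to the end of Section 8, $r\in(1,\infty)$ is fixed (later $r=p_0$), $b\in AP_{N\times N}$, and $A=bP+Q$ is invertible on $L^r_N$. For $h\in L^r_N$ we write
$$f=A^{-1}h,\qquad\varphi=\varphi_+=Pf,\qquad\varphi_-=Qf,\qquad b\varphi_++\varphi_-=h .$$

**Definition.** For an interval $I$ and $f\in L^r$, $[f]_I=\langle|f|^r\rangle_I^{1/r}$ and $K_I(f)=\sup_{J\supset I}[f]_J$ over intervals $J\supset I$.

$K_I(f)$ is finite, being at most $|I|^{-1/r}\|f\|_r$. For example, for $f=1_{[0,1]}$ and $I=[n,n+1]$, $n\ge0$, the best $J$ is $[0,n+1]$ and $K_I(f)=(n+1)^{-1/r}$. By (1),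
$$[\varphi_-]_J\le[h]_J+\|b\|_\infty[\varphi]_J . \tag{3}$$

The Fefferman–Stein theorem bounds a function in $L^p$, $p>r$, by its mean oscillations. So a natural hope is this: for each $\delta>0$ there is $C_\delta$ such that for all $I$ and $h$, with a suitable $u\in\mathbb C^N$,
$$[\varphi-u]_I\le\delta K_I(\varphi)+C_\delta K_I(h). \tag{4}$$
Since $K_I(f)\le\mathcal M(|f|^r)(x)^{1/r}$ for $x\in I$ ($\mathcal M$ is the uncentered Hardy–Littlewood maximal operator), one would then absorb the $\delta$ term and obtain $\|\varphi\|_p\le C\|h\|_p$. We shall see in Section 7 that (4) is true for short $I$, because there $b$ is nearly constant. For long $I$ it is false, already for $N=1$ and $b=2+e_1$.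

**Example (failure of (4)).** Here $\varphi=G\,Ph$ with $G=1/(2+e_1)$, $\|G\|_\infty=1$. Let $I=[0,2\pi n]$, $s=4\pi n$, $T\ge2$ and $h=1_{[s,Ts]}$. For $x\in I$, $Ph(x)=\frac1{2\pi i}\log\frac{Ts-x}{s-x}$, and the quotient lies between $T$ and $2T$, so $\varphi=G\cdot\bigl(\frac{\log T}{2\pi i}+\epsilon(x)\bigr)$ with $|\epsilon|\le\frac{\log2}{2\pi}$. For any constant $u'$, as $I$ consists of full periods, $\langle|G-u'|\rangle_I\ge|\langle(G-u')e_{-1}\rangle_I|=\frac14$. Hence $\langle|\varphi-u|\rangle_I\ge\frac{\log T}{8\pi}-\frac{\log2}{2\pi}$ for every constant $u$. On the other hand $K_I(h)\le1$, and $K_I(\varphi)\le K_I(Ph)\le C(1+\log T)$. To see the last bound, let $J=[\alpha,\beta]\supset I$, $d=|J|$, and let $3J$ be the concentric interval of length $3d$. Then $[P(h1_{3J})]_J\le3^{1/r}\|P\|$. The points $t\in[s,Ts]\setminus3J$ satisfy $t\ge\beta+d\ge2\beta$ (as $\alpha\le0$), so $t-x\ge t/2$ for $x\in J$, and the rest of $h$ contributes at most $\frac1{2\pi}\int_s^{Ts}\frac{2\,dt}t=\frac{\log T}\pi$.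 If $\delta C<\frac1{8\pi}$ and $T\to\infty$, (4) fails, and this on arbitrarily long intervals.

The example also shows what to do. On long intervals $\varphi$ looks like $G(x)v$ with a fixed oscillating $G$ and a slowly varying vector. Averages of $\varphi$ over intervals of a fixed large length $M$ should oscillate little. So for long $I$ we shall prove (4) for the averages of $\varphi$ instead of $\varphi$, and separately bound $[\varphi]_I$ by $|\langle\varphi\rangle_I|$. The second bound needs a constant that does not depend on the accuracy $\delta$. The matrix $G$ will be computed for a trigonometric polynomial $b'$ that must be taken closer and closer to $b$ as $\delta\to0$. So everything depends on comparing $G v$ with its mean by a constant independent of $b'$.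

## 4. Perturbation on $L^r$ and slowly varying functions

**Uniform solvability.** Put $\varepsilon_0=\min\bigl(1,\frac1{2\|P\|\|A^{-1}\|}\bigr)$, norms on $L^r_N$. If $\|b'-b\|_\infty\le\varepsilon_0$, then $\|(b'-b)P\|\le\frac1{2\|A^{-1}\|}$, and by a Neumann series $A'=b'P+Q$ is invertible on $L^r_N$ with $\|A'^{-1}\|\le2\|A^{-1}\|$. Hence, with $C_0=2(\|P\|+\|Q\|)\|A^{-1}\|$, which does not depend on $b'$: for each $k\in L^r_N$ there is exactly one pair
$$\psi_\pm\in H^r_\pm,\quad b'\psi_++\psi_-=k,\qquad\text{and}\qquad\|\psi_+\|_r+\|\psi_-\|_r\le2C_0\|k\|_r,\quad \|\psi_\pm\|_r\le C_0\|k\|_r . \tag{5}$$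
(Namely $\psi_+=PA'^{-1}k$, $\psi_-=QA'^{-1}k$.) In fact the sum of the two norms is also at most $C_0\|k\|_r$.

The next lemma says that a high frequency times a slow function stays on its side of the spectrum, up to a small error. For a bounded function $m$ let $T_m$ denote the Fourier multiplier with symbol $m$.

**Lemma 2.** For $\lambda>0$ and $y\in W^{1,r}$ (scalar or columns), with $C=2(\|P\|+\|Q\|)$,
$$\|Q(e_\lambda y)\|_r\le C\min(\|y\|_r,\lambda^{-1}\|y'\|_r),\qquad\|P(e_{-\lambda}y)\|_r\le C\min(\|y\|_r,\lambda^{-1}\|y'\|_r).$$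

*Proof.* The first bounds by $\|y\|_r$ are clear. Multiplication by $e_\lambda$ shifts frequencies by $\lambda$, so $Q(e_\lambda y)=e_\lambda T_{1(\xi<-\lambda)}y$. Put $m_1(\xi)=1(\xi<-1)/(i\xi)$. Then $1(\xi<-\lambda)=\lambda^{-1}m_1(\xi/\lambda)\,i\xi$, and $i\xi$ is the symbol of differentiation. For a.e. $\xi$,
$$m_1(\xi)=i\int_{-\infty}^{-1}1_{(t,\infty)}(\xi)\,\frac{dt}{t^2}-i\,1_{(-1,\infty)}(\xi),$$
because for $\xi<-1$ the integral is $-1/\xi$, and for $\xi>-1$ it is $1$. The multiplier with symbol $1_{(t,\infty)}$ is $e_tPe_{-t}$, of norm $\|P\|$. So $\|T_{m_1}\|\le2\|P\|$ on $L^r$, and dilating the symbol does not change the norm. This gives $\|Q(e_\lambda y)\|_r\le2\|P\|\lambda^{-1}\|y'\|_r$. The bound for $P(e_{-\lambda}y)$ follows by the reflection $x\mapsto-x$, which exchanges $P$ and $Q$. $\square$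

## 5. The exact solutions $b'G=g_-$ for trigonometric polynomials

For a trigonometric polynomial $b'$ near $b$ we now build a solution of the homogeneous problem whose two sides are oscillating matrices, and we control it by constants that do not see $b'$. Two examples of what the lemma produces: for $b'=2+e_1$ one has $G=1/(2+e_1)$, $g_-=1$, $D=\frac12$, and $\langle|G|^2\rangle_\infty^{1/2}=(\frac14\sum_n4^{-n})^{1/2}=\frac1{\sqrt3}=\frac2{\sqrt3}|D|$. For $b'=\begin{pmatrix}1&ce_1\\0&1\end{pmatrix}$ one has $G=\begin{pmatrix}1&-ce_1\\0&1\end{pmatrix}$, $g_-=I$, $D=I$.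

**Lemma 3.** Let $b'$ be a trigonometric polynomial with $\|b'-b\|_\infty\le\varepsilon_0$. There are $N\times N$ matrices $G\in APW_+$, $g_-\in APW_-$ with $b'G=g_-$ and $\langle g_-\rangle_\infty=I$. For any such pair, $D:=\langle G\rangle_\infty$ is invertible and, for all $v\in\mathbb C^N$,
$$\langle|Gv|^r\rangle_\infty^{1/r}\le C_1|Dv|,\tag{6}$$
$$|Dv|\le C_0|v|,\tag{7}$$
where $C_1=C_0(\|b\|_\infty+1)+1$ does not depend on $b'$.

*Proof.* **Step 1 (the inverse of $A'$ is a sum of exponentials times multipliers).** Write $b'=\sum_\mu b_\mu e_\mu$, a finite sum. The frequencies lie in a finitely generated subgroup of $\mathbb R$. It is torsion free, hence free: $\Gamma=\mathbb Z\omega_1+\dots+\mathbb Z\omega_k$, $k\ge1$, with $\omega_1,\dots,\omega_k$ rationally independent (take $\Gamma=\mathbb Z$ if $0$ is the only frequency). Write $\mu=n(\mu)\cdot\omega$ with $n(\mu)\in\mathbb Z^k$. For $z\in(\mathbb C\setminus0)^k$ define on $L^r_N$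
$$A'(z)=Q+\sum_\mu z^{n(\mu)}b_\mu e_\mu P .$$
Since $U_te_\mu U_{-t}=e^{i\mu t}e_\mu$ and $P,Q$ commute with $U_t$, we have
$$U_tA'(z)U_{-t}=A'\bigl((e^{i\omega_jt}z_j)_j\bigr).\tag{8}$$
In particular for $z=(e^{i\omega_jt})_j$ the operator $A'(z)=U_tA'U_{-t}$ is invertible with $\|A'(z)^{-1}\|\le\|A'^{-1}\|$. By Kronecker's theorem these $z$ are dense in $\mathbb T^k$, and $z\mapsto A'(z)$ is norm continuous. A norm limit of invertible operators with uniformly bounded inverses is invertible, so $A'(z)$ is invertible on all of $\mathbb T^k$. The set of $z$ with $A'(z)$ invertible is open, so by compactness it contains a polyannulus $\{\rho^{-1}\le|z_j|\le\rho\}$ with $\rho>1$. There $A'(z)^{-1}$ is analytic, and its Laurent series $A'(z)^{-1}=\sum_{n\in\mathbb Z^k}z^nB_n$ satisfies $\sum\|B_n\|<\infty$ by Cauchy's estimates. Comparing Laurent coefficients in the inverse of (8) we get $U_tB_nU_{-t}=e^{i(n\cdot\omega)t}B_n$. Hence $e_{-n\cdot\omega}B_n$ commutes with translations.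 By Hörmander's theorem (bounded translation-invariant operators on $L^r$ are multipliers, with symbol bounded by the operator norm), applied to each entry, it is a multiplier whose matrix symbol is bounded by $c_N\|B_n\|$. Put $z=(1,\dots,1)$ and index by $\lambda=n\cdot\omega\in\Gamma$:
$$A'^{-1}=\sum_{\lambda\in\Gamma}e_\lambda T_{\sigma_\lambda},\qquad\sum_\lambda\|T_{\sigma_\lambda}\|<\infty,\qquad|\sigma_\lambda(\xi)|\le c_N\|T_{\sigma_\lambda}\|\text{ for a.e. }\xi .$$

**Step 2 (an identity for the symbols).** As $Pe_\lambda=e_\lambda T_{1(\xi+\lambda>0)}$ and $Qe_\lambda=e_\lambda T_{1(\xi+\lambda<0)}$, the identity $A'A'^{-1}=I$ says that $\sum_{\nu\in\Gamma}e_\nu T_{\beta_\nu}=I$, where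
$$\beta_\nu(\xi)=\sum_\lambda b_{\nu-\lambda}1(\xi+\lambda>0)\sigma_\lambda(\xi)+1(\xi+\nu<0)\sigma_\nu(\xi).$$
Such absolutely convergent representations are unique: if $\sum_\nu e_\nu T_{\gamma_\nu}=0$, conjugation by $U_t$ gives $\sum_\nu e^{i\nu t}e_\nu T_{\gamma_\nu}=0$; multiply by $e^{-i\nu_0t}$ and average over $t\in[-R,R]$, $R\to\infty$, to get $e_{\nu_0}T_{\gamma_{\nu_0}}=0$. As $\Gamma$ is countable, for a.e. $\xi$ we have $\beta_\nu(\xi)=\delta_{\nu0}I$ for all $\nu\in\Gamma$.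

**Step 3 (letting $\xi\downarrow0$ produces $G$ and $g_-$).** Choose such $\xi_j\downarrow0$ at which also $|\sigma_\lambda(\xi_j)|\le c_N\|T_{\sigma_\lambda}\|$ for all $\lambda$, and pass to a diagonal subsequence along which $\sigma_\lambda(\xi_j)\to\sigma^0_\lambda$ for all $\lambda\in\Gamma$. Then $\sum|\sigma_\lambda^0|<\infty$. Since $\xi_j>0$ tends to $0$, $1(\xi_j+\lambda>0)\to1(\lambda\ge0)$ and $1(\xi_j+\nu<0)\to1(\nu<0)$. For fixed $\nu$ the sum over $\lambda$ has finitely many terms. Thus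
$$\sum_{\lambda\ge0}b_{\nu-\lambda}\sigma^0_\lambda=\delta_{\nu0}I-1(\nu<0)\sigma^0_\nu\qquad(\nu\in\Gamma).$$
The left side is the coefficient of $e_\nu$ in $b'G$ with $G=\sum_{\lambda\ge0}\sigma_\lambda^0e_\lambda\in APW_+$. The right side is the coefficient of $e_\nu$ in $g_-=I-\sum_{\lambda<0}\sigma^0_\lambda e_\lambda\in APW_-$. So $b'G=g_-$ and $\langle g_-\rangle_\infty=I$.

**Step 4 (proof of (7): test on a slow function in $H^r_+$).** Let now $(G,g_-)$ be any pair as in the lemma, $G=\sum_{\lambda\ge0}G_\lambda e_\lambda$ with $G_0=D$, and $g_-=I+\sum_{\lambda>0}(g_-)_{-\lambda}e_{-\lambda}$. Let $\eta_0\ne0$ be a scalar Schwartz function with $\hat\eta_0$ supported in $[\alpha,\beta]\subset(0,\infty)$, and $\eta_s=s^{-1/r}\eta_0(\cdot/s)$. Then $\eta_s\in H^r_+$ has frequencies in $[\alpha/s,\beta/s]$, and $\|\eta_s\|_r=\|\eta_0\|_r$. Since $P(e_{-\lambda}\eta_s)=0$ for $\lambda>\beta/s$,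
$$\|P((g_--I)v\eta_s)\|_r\le\|P\|\,\|\eta_0\|_r|v|\sum_{0<\lambda\le\beta/s}|(g_-)_{-\lambda}|\to0\qquad(s\to\infty).$$
Therefore
$$b'(Gv\eta_s)-Q(g_-v\eta_s)=P(g_-v\eta_s)=v\eta_s+o(1)\quad\text{in }L^r,\qquad Gv\eta_s\in H^r_+,$$
and (5) gives $\|Gv\eta_s\|_r\le C_0|v|\|\eta_0\|_r+o(1)$. By fact 4, applied to $|Gv|^r\in AP$ and tested on $|\eta_0|^r\in L^1$,
$$\|Gv\eta_s\|_r^r=\int|G(s\tau)v|^r|\eta_0(\tau)|^r\,d\tau\to\langle|Gv|^r\rangle_\infty\|\eta_0\|_r^r .$$
So $|Dv|=|\langle Gv\rangle_\infty|\le\langle|Gv|^r\rangle_\infty^{1/r}\le C_0|v|$, which is (7).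

**Step 5 (proof of (6): test on a slow function in $H^r_-$).** Now $\overline{\eta_s}\in H^r_-$, and $e_\lambda\overline{\eta_s}$ has frequencies in $[\lambda-\beta/s,\lambda-\alpha/s]$, so $Q(e_\lambda\overline{\eta_s})=0$ for $\lambda>\beta/s$. As in Step 4, $Q(Gv\overline{\eta_s})=Dv\overline{\eta_s}+o(1)$ in $L^r$. From $b'Gv\overline{\eta_s}=g_-v\overline{\eta_s}$ we get
$$b'P(Gv\overline{\eta_s})-g_-v\overline{\eta_s}=-b'Q(Gv\overline{\eta_s}),\qquad g_-v\overline{\eta_s}\in H^r_- .$$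
By (5), $\|P(Gv\overline{\eta_s})\|_r\le C_0\|b'\|_\infty(|Dv|\|\eta_0\|_r+o(1))$. Adding the $Q$ part, $\|Gv\overline{\eta_s}\|_r\le(C_0\|b'\|_\infty+1)|Dv|\|\eta_0\|_r+o(1)$. Here $\|b'\|_\infty\le\|b\|_\infty+1$ because $\varepsilon_0\le1$. Let $s\to\infty$ and use fact 4 again: this is (6).

**Step 6 ($D$ is invertible).** If $Dv=0$, then $\langle|Gv|^r\rangle_\infty=0$ by (6), so $Gv=0$ by fact 5, hence $g_-v=b'Gv=0$ and $v=\langle g_-\rangle_\infty v=0$. $\square$

## 6. Oscillation of $\varphi$ on long intervals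

If $I$ is a union of adjacent intervals of length $M$, let $E^I_M$ denote averaging over those intervals.

**Proposition 2.** With $C_1$ from Lemma 3: for every $\delta>0$ there are $M=2^m$ ($m$ an integer) and $C_\delta$ such that for all $h\in L^r_N$ and all intervals $I$ with $|I|=2^jM$, $j\ge0$ an integer:

(a) there is $u\in\mathbb C^N$ with $\langle|E^I_M\varphi-u|\rangle_I\le\delta K_I(\varphi)+C_\delta K_I(h)$;

(b) $[\varphi]_I\le C_1|\langle\varphi\rangle_I|+\delta K_I(\varphi)+C_\delta K_I(h)$.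

*Proof.* In this proof $C$ denotes constants depending only on $A,b,r,N$, and not on $\delta,b',I,h$. It is enough to get the bounds with $C\delta$ in place of $\delta$, for $\delta\le\frac14$. The order of choices matters; we choose successively:

* $\kappa=\delta$ and $\varepsilon=\min(\varepsilon_0,\delta\kappa^{1/r})$;
* a trigonometric polynomial $b'$ with $\|b-b'\|_\infty\le\varepsilon$, and then $G,g_-,D$ from Lemma 3;
* the function $\omega(s)=|D^{-1}|\sum_{\lambda>0}|G_\lambda|\min\bigl(1,\tfrac1{\lambda s}\bigr)+\sum_{\lambda>0}|(g_-)_{-\lambda}|\min\bigl(1,\tfrac1{\lambda s}\bigr)$, which is nonincreasing and tends to $0$ as $s\to\infty$ (dominated convergence);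
* $M_0=2^{m_0}$ such that for all intervals $L$ with $|L|=M_0$ and all $v\in\mathbb C^N$
$$|\langle G\rangle_Lv-Dv|\le\frac{\delta|v|}{1+|D^{-1}|},\qquad[Gv]_L\le\langle|Gv|^r\rangle_\infty^{1/r}+\frac{\delta|v|}{1+|D^{-1}|}; \tag{9}$$
* $M=2^m\ge M_0$ with $\|G\|_\infty|D^{-1}|M_0/M\le\delta$ and $\kappa^{-1/r}\omega(M)\le\delta$.

The choice (9) is possible: by homogeneity take $|v|=1$. $G$ and $|Gv|^r$ are almost periodic, so their averages converge to the means uniformly in the position of $L$. Since $v\mapsto|Gv|^r$ is continuous in the sup norm on the compact unit sphere, the convergence is also uniform in $v$.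

Let $I$ have center $x_0$ and length $\ell=2^jM$. Let $J$ be concentric of length $s=\ell/\kappa\ge M$, and $\mathcal K=K_I(\varphi)+K_I(h)$.

**Step 1 (removing the right side on $J$).** We subtract from $\varphi_\pm$ a small solution, so that what remains satisfies the homogeneous equation with coefficient $b'$ on $J$. Let $k=1_J(h+(b'-b)\varphi_+)$ and let $\psi_\pm\in H^r_\pm$ solve $b'\psi_++\psi_-=k$. By (5), $\|\psi_\pm\|_r\le C_0s^{1/r}(K_I(h)+\varepsilon K_I(\varphi))$. As $s/|I|=1/\kappa$,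
$$[\psi_+]_I\le C_0\kappa^{-1/r}(K_I(h)+\varepsilon K_I(\varphi))\le C\delta K_I(\varphi)+C\delta^{-1/r}K_I(h). \tag{10}$$
Here the error $b-b'$ entered only through an $L^r$ average. Put $\theta_\pm=\varphi_\pm-\psi_\pm\in H^r_\pm$. Then $b'\theta_++\theta_-=h+(b'-b)\varphi_+-k$, which vanishes on $J$. By (3) and the bound for $\psi_\pm$, $[\theta_\pm]_{J'}\le C\mathcal K$ for all intervals $J'\supset J$.

**Step 2 (cutting off leaves smooth remainders).** Fix once and for all $\chi_0\in C_c^\infty(-\frac12,\frac12)$ with $\chi_0=1$ on $[-\frac14,\frac14]$, and let $\chi=\chi_0((\cdot-x_0)/s)$. Then $\operatorname{supp}\chi\subset J$, and $\chi=1$ on $I$ since $\kappa\le\frac14$. Put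
$$a=Q(\chi\theta_+)\in H^r_-,\qquad e=P(\chi\theta_-)\in H^r_+ .$$
We claim
$$|a(x)|+s|a'(x)|+|e(x)|+s|e'(x)|\le C\mathcal K\Bigl(1+\frac{|x-x_0|}s\Bigr)^{-1}. \tag{11}$$
We know $\theta_+$ only through averages over $J'\supset J$, so first we damp it at infinity without leaving $H^r_+$. Let
$$d(x)=\frac{is}{x-x_0+is}=s\int_0^\infty e^{-s\lambda}e^{i\lambda(x-x_0)}\,d\lambda .$$
As an absolutely convergent superposition of $e_\lambda$, $\lambda\ge0$, it preserves $H^r_+$, so $\tilde\theta_+=d\,\theta_+\in H^r_+$. Since $|d(x)|=(1+|x-x_0|^2/s^2)^{-1/2}$, we have $|d|\le2^{1-i}$ on $2^{i+1}J\setminus2^iJ$, and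
$$\|\tilde\theta_+\|_r^r\le\int_J|\theta_+|^r+\sum_{i\ge0}2^{(1-i)r}\int_{2^{i+1}J}|\theta_+|^r\le Cs\mathcal K^r\Bigl(1+\sum_{i\ge0}2^{-ir}2^i\Bigr)\le Cs\mathcal K^r,$$
because $r>1$. Next, $\chi\theta_+=\chi_1((\cdot-x_0)/s)\,\tilde\theta_+$ with $\chi_1(\tau)=\chi_0(\tau)(\tau+i)/i\in C_c^\infty(-\frac12,\frac12)$. Since $Q\tilde\theta_+=0$, $a$ is the commutator $[Q,\chi_1((\cdot-x_0)/s)]$ applied to $\tilde\theta_+$. As $Q=(I-S)/2$,
$$a(x_0+s\tau)=-\frac1{2\pi i}\int\Lambda(\tau,\tau')\,\tilde\theta_+(x_0+s\tau')\,d\tau',\qquad\Lambda(\tau,\tau')=\frac{\chi_1(\tau')-\chi_1(\tau)}{\tau'-\tau}=\int_0^1\chi_1'(\tau+t(\tau'-\tau))\,dt .$$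
The last form shows that $\Lambda$ is smooth and bounded together with $\partial_\tau\Lambda$. Moreover:

* if $|\tau|\le1$ and $|\tau'|\ge2$, then $\Lambda=-\chi_1(\tau)/(\tau'-\tau)$ and $|\tau'-\tau|\ge|\tau'|/2$, so $|\Lambda|+|\partial_\tau\Lambda|\le C/|\tau'|$;
* if $|\tau|>1$, then $\Lambda=\chi_1(\tau')/(\tau'-\tau)$ vanishes unless $|\tau'|<\frac12$, and then $|\tau'-\tau|\ge|\tau|/2$, so $|\Lambda|+|\partial_\tau\Lambda|\le C/|\tau|$.

We have $\|\tilde\theta_+(x_0+s\,\cdot)\|_r=s^{-1/r}\|\tilde\theta_+\|_r\le C\mathcal K$. For $|\tau|\le1$ apply Hölder's inequality with $(1+|\tau'|)^{-1}\in L^{r'}$. For $|\tau|>1$ apply it on $|\tau'|<\frac12$. Differentiation under the integral is justified by the same bounds, and $\frac{d}{d\tau}a(x_0+s\tau)=s\,a'$. This proves (11) for $a$. For $e$ use $\overline d$, a superposition of $e_{-\lambda}$, $\lambda\ge0$, which preserves $H^r_-$, and $\chi_0(\tau)(\tau-i)/(-i)$ in place of $\chi_1$; the rest is the same. Since $r>1$,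 (11) yields
$$\|a\|_r,\ \|e\|_r\le C\mathcal Ks^{1/r},\qquad\|a'\|_r,\ \|e'\|_r\le C\mathcal Ks^{1/r-1}. \tag{12}$$

**Step 3 (on $I$, $\varphi$ is $G$ times a slow function, up to small errors).** On $\mathbb R$ we have $b'\chi\theta_++\chi\theta_-=0$. So $\hat\varphi_+:=P(\chi\theta_+)=\chi\theta_+-a$ and $\hat\varphi_-:=Q(\chi\theta_-)=\chi\theta_--e$ satisfy
$$b'\hat\varphi_++\hat\varphi_-=-(b'a+e).$$
The right side consists of slow functions times $b'$ and $I$, and we can nearly solve this equation by hand, using $b'G=g_-$. Put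
$$y=D^{-1}a-e,\qquad\text{so}\qquad Qy=D^{-1}a,\quad Py=-e .$$
As $G\in APW_+$ and $g_-\in APW_-$, we have $Q(Ge)=0$ and $P(g_-D^{-1}a)=0$. Hence
$$Q(Gy)=Q(GD^{-1}a)=a+\rho_1,\quad\rho_1=Q((G-D)D^{-1}a);\qquad P(g_-y)=-P(g_-e)=-e+\rho_2,\quad\rho_2=-P((g_--I)e).$$
Expand $G-D=\sum_{\lambda>0}G_\lambda e_\lambda$ and $g_--I=\sum_{\lambda>0}(g_-)_{-\lambda}e_{-\lambda}$, and apply Lemma 2 with (12) to each term: $\|\rho_1\|_r+\|\rho_2\|_r\le C\omega(s)\mathcal Ks^{1/r}$. Using $b'G=g_-$,
$$b'P(Gy)-Q(g_-y)=b'(Gy-a-\rho_1)-(g_-y+e-\rho_2)=-(b'a+e)-b'\rho_1+\rho_2 .$$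
So $q_+:=\hat\varphi_+-P(Gy)\in H^r_+$ and $q_-:=\hat\varphi_-+Q(g_-y)\in H^r_-$ satisfy $b'q_++q_-=b'\rho_1-\rho_2$, and (5) gives $\|q_+\|_r\le C\omega(s)\mathcal Ks^{1/r}$. Therefore
$$\chi\theta_+=P(Gy)+q_++a=(Gy-a-\rho_1)+q_++a=Gy+R,\qquad R=q_+-\rho_1,\quad\|R\|_r\le C\omega(s)\mathcal Ks^{1/r},$$
and $[R]_I\le C\kappa^{-1/r}\omega(s)\mathcal K\le C\delta\mathcal K$, because $s\ge M$. On $I$ we have $\varphi_+=\chi\theta_++\psi_+$. With (10),
$$\varphi_+=Gy+T\ \text{ on }I,\qquad T=R+\psi_+,\qquad[T]_I\le C\delta K_I(\varphi)+C_\delta K_I(h). \tag{13}$$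

**Step 4 (conclusion: average out $G$).** The size of $D^{-1}$ is not under control, but that of $\zeta=Dy=a-De$ is: by (11) and (7), $|\zeta|\le C\mathcal K$ and $|\zeta'|\le C\mathcal K/s$. Let $u=\zeta(x_0)$. On $I$, $|x-x_0|\le\kappa s/2$, so $|\zeta-u|\le C\kappa\mathcal K=C\delta\mathcal K$. Subdivide $I$ into intervals $L'$ of length $M_0$ (possible, since all lengths are powers of $2$ times one another). Let $x_{L'}$ be the center of $L'$ and $v=y(x_{L'})=D^{-1}\zeta(x_{L'})$, so $|v|\le C|D^{-1}|\mathcal K$. For $x\in L'$, by the choice of $M$ and $s\ge M$,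
$$|G(x)y(x)-G(x)v|\le\|G\|_\infty|D^{-1}|\,|\zeta(x)-\zeta(x_{L'})|\le\|G\|_\infty|D^{-1}|\,C\mathcal K\,M_0/s\le C\delta\mathcal K .$$
With (9), (6) and $Dv=\zeta(x_{L'})$,
$$|\langle Gy\rangle_{L'}-\zeta(x_{L'})|\le C\delta\mathcal K,\qquad[Gy]_{L'}\le C_1|\zeta(x_{L'})|+C\delta\mathcal K .$$
Hence $|\langle Gy\rangle_{L'}-u|\le C\delta\mathcal K$, and averaging over the $L'$ inside an interval $L$ of length $M$ of the subdivision of $I$ gives $|\langle Gy\rangle_L-u|\le C\delta\mathcal K$. With (13) and $\langle|E^I_MT|\rangle_I\le\langle|T|\rangle_I\le[T]_I$ this yields (a). Also $[Gy]_I\le\max_{L'}[Gy]_{L'}\le C_1|u|+C\delta\mathcal K$, so $[\varphi]_I\le C_1|u|+C\delta\mathcal K+[T]_I$. Since $|u-\langle\varphi\rangle_I|\le C\delta\mathcal K+[T]_I$, (b) follows. $\square$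

Note which constants met $b'$: $G$, $D^{-1}$ and $\omega$ influence only the choice of $M$. The constants $C_0$, $C_1$ in the final inequalities do not depend on $b'$.

## 7. Oscillation of $\varphi$ on short intervals

**Proposition 3.** For every $\delta>0$ there are $\rho\in(0,1]$ and $C_\delta$ such that for all $h\in L^r_N$ and all $I$ with $|I|\le\rho$ there is $u\in\mathbb C^N$ with $[\varphi-u]_I\le\delta K_I(\varphi)+C_\delta K_I(h)$. (The statement remains true, with the same $C_\delta$, for every smaller $\rho$.)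

*Proof.* Let $\delta\le\frac14$, $\kappa=\delta$, $\varepsilon=\delta\kappa^{1/r}$. By uniform continuity choose $\rho$ so that $|b(x)-b(x')|\le\varepsilon$ for $|x-x'|\le\rho/\kappa$. Let $x_0$ be the center of $I$, $J$ concentric with $|J|=|I|/\kappa$, and $b_0=b(x_0)$. By Lemma 1, $|b_0^{-1}|\le\|A^{-1}\|$. Put $\mathcal K=K_I(\varphi)+K_I(h)$.

**Step 1 (removing the right side on $J$).** Let $k=1_J(h+(b_0-b)\varphi_+)$, $\psi_+=b_0^{-1}Pk$, $\psi_-=Qk$; then $b_0\psi_++\psi_-=k$ and $\psi_\pm\in H^r_\pm$. On $J$, $|b_0-b|\le\varepsilon$, so $\|\psi_\pm\|_r\le C|J|^{1/r}(K_I(h)+\varepsilon K_I(\varphi))$ and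
$$[\psi_+]_I\le C\kappa^{-1/r}(K_I(h)+\varepsilon K_I(\varphi))\le C\delta K_I(\varphi)+C\delta^{-1/r}K_I(h).$$
Let $\theta_\pm=\varphi_\pm-\psi_\pm\in H^r_\pm$. As before, $[\theta_\pm]_{J'}\le C\mathcal K$ for $J'\supset J$. Moreover $\Delta:=b_0\theta_++\theta_-=h+(b_0-b)\varphi_+-k$ vanishes on $J$.

**Step 2 ($\theta_+$ is nearly constant on $I$).** Since $b_0$ is constant, $b_0\theta_+=P\Delta$. As $\Delta=0$ on $J$, for $x\in I$ we have $b_0\theta_+(x)=\frac1{2\pi i}\int_{\mathbb R\setminus J}\frac{\Delta(t)}{t-x}\,dt$. For $t\notin J$, $|t-x_0|\ge|J|/2\ge2|I|$, hence $|t-x|\ge\frac12|t-x_0|$. So for $x,x'\in I$, splitting $\mathbb R\setminus J$ into the shells $2^{i+1}J\setminus2^iJ$, where $|t-x_0|\ge2^{i-1}|J|$,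
$$|\theta_+(x)-\theta_+(x')|\le C|I|\int_{\mathbb R\setminus J}\frac{|\Delta(t)|}{|t-x_0|^2}\,dt\le C\frac{|I|}{|J|}\sum_{i\ge0}2^{-i}\langle|\Delta|\rangle_{2^{i+1}J}\le C\kappa\mathcal K .$$
With $u=\theta_+(x_0)$, $[\varphi-u]_I\le C\delta\mathcal K+[\psi_+]_I\le C\delta K_I(\varphi)+C_\delta K_I(h)$. Rename $\delta$. $\square$

## 8. From oscillation bounds to $L^p$, $p>r$

For Theorem 1 no weights are needed, and one may read this section with $w\equiv1$. The weights cost nothing here and serve Theorem 2.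

**Definition.** For $1<q<\infty$, a weight $w$ (locally integrable, positive a.e.) belongs to $A_q$ if $[w]_{A_q}=\sup_I\langle w\rangle_I\langle w^{-1/(q-1)}\rangle_I^{q-1}<\infty$. We write $w(E)=\int_Ew$ and $\|f\|_{L^q(w)}=(\int|f|^qw)^{1/q}$.

For example, $w=(1+x^2)^{\alpha/2}$ with $-1<\alpha\le0$ is in every $A_q$. Indeed $\langle w\rangle_I\le C\inf_Iw$ for all $I=[y-d,y+d]$, which suffices because $\langle w^{-1/(q-1)}\rangle_I^{q-1}\le(\inf_Iw)^{-1}$. If $|y|\ge2d$, the values of $1+x^2$ on $I$ are comparable up to a factor $9$. If $|y|<2d$, then $I\subset[-3d,3d]$ and $w\ge(1+9d^2)^{\alpha/2}$ on $I$, while $\int_0^{3d}w\le3d$ when $3d\le1$, and $\int_0^{3d}w\le(3d)^{\alpha+1}/(\alpha+1)$ when $3d>1$; in both cases $\int_0^{3d}w\le Cd(1+9d^2)^{\alpha/2}$.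

We recall the textbook facts used, with constants depending only on $q$ and $[w]_{A_q}$:

1. (Muckenhoupt) $\mathcal M$ is bounded on $L^q(w)$.
2. ($A_\infty$ property) There are $C,\sigma>0$ with $w(E)\le C(|E|/|I|)^\sigma w(I)$ for $E\subset I$. Also $w(2I)\le Cw(I)$ (doubling).
3. (Openness) If $w\in A_q$, then $w\in A_{q/r}$ for some $r\in(1,q)$.
4. $P$ and $Q$ are bounded on $L^q(w)$, and $w^{1-q'}\in A_{q'}$.

Let $E_k$ be averaging over the dyadic intervals of length $2^k$, $M_dg(x)=\sup\langle|g|\rangle_I$ and $g^\#(x)=\sup\langle|g-\langle g\rangle_I|\rangle_I$, the suprema over dyadic $I\ni x$.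

**Lemma 4 (Fefferman–Stein).** Let $r<p<\infty$, let $w\in A_{p/r}$ be bounded, and let $g\in L^r$ (vector valued). Then $\|g\|_{L^p(w)}\le C\|g^\#\|_{L^p(w)}$ with $C=C(p,r,[w]_{A_{p/r}})$.

*Proof.* **Step 1 (good-$\lambda$ inequality).** Let $\lambda>0$ and let $Q_i$ be the maximal dyadic intervals with $\langle|g|\rangle_{Q_i}>\lambda$. They exist since $\langle|g|\rangle_I\le|I|^{-1/r}\|g\|_r$. They are disjoint with union $\{M_dg>\lambda\}$, and their dyadic parents $\hat Q_i$ satisfy $|\langle g\rangle_{\hat Q_i}|\le\lambda$. If $x\in Q_i$ and $M_dg(x)>2\lambda$, some dyadic $Q'\ni x$ has $\langle|g|\rangle_{Q'}>2\lambda$. By maximality $Q'\subset Q_i$, and $\langle|g-\langle g\rangle_{\hat Q_i}|\rangle_{Q'}>\lambda$. By the dyadic weak $(1,1)$ inequality (constant $1$),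
$$|\{x\in Q_i:M_dg>2\lambda\}|\le\lambda^{-1}\int_{Q_i}|g-\langle g\rangle_{\hat Q_i}|\le\lambda^{-1}|\hat Q_i|\inf_{Q_i}g^\#\le2\gamma|Q_i|$$
whenever $g^\#\le\gamma\lambda$ somewhere on $Q_i$; otherwise $Q_i\subset\{g^\#>\gamma\lambda\}$. By the $A_\infty$ property, summing over $i$,
$$w(M_dg>2\lambda)\le C(2\gamma)^\sigma w(M_dg>\lambda)+w(g^\#>\gamma\lambda).$$

**Step 2 (integration).** Put $\Phi(R)=\int_0^Rp\lambda^{p-1}w(M_dg>\lambda)\,d\lambda$. It is finite, because $\lambda^{p-1}\le R^{p-r}\lambda^{r-1}$ on $(0,R)$ gives $\Phi(R)\le\|w\|_\infty\frac prR^{p-r}\|M_dg\|_r^r<\infty$. Multiply the good-$\lambda$ inequality by $p\lambda^{p-1}$ and integrate over $(0,R)$. The left side is $2^{-p}\Phi(2R)\ge2^{-p}\Phi(R)$, so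
$$\Phi(R)\le2^pC(2\gamma)^\sigma\Phi(R)+2^p\gamma^{-p}\|g^\#\|_{L^p(w)}^p .$$
Choose $\gamma$ with $2^pC(2\gamma)^\sigma\le\frac12$, absorb, let $R\to\infty$, and use $|g|\le M_dg$ a.e. $\square$

**Proposition 4.** Let $r<p<\infty$ and let $w\in A_{p/r}$ be bounded. For all $h\in L^r_N\cap L^p_N$: $\|A^{-1}h\|_{L^p(w)}\le C\|h\|_{L^p(w)}$, with $C$ depending only on $A,b,r,p,N,[w]_{A_{p/r}}$.

*Proof.* All norms without subscript are in $L^p(w)$, and $C$ is independent of $\delta$ and of the scales $m,n$ below. To be able to absorb terms we replace $\varphi$ by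
$$\varphi_{(k)}=(E_k|\varphi|^r)^{1/r},$$
which is known to be in $L^p(w)$: $\|\varphi_{(k)}\|_r=\|\varphi\|_r$ and $\varphi_{(k)}\le2^{-k/r}\|\varphi\|_r$, so $\varphi_{(k)}\in L^r\cap L^\infty\subset L^p\subset L^p(w)$. If $|I|\ge2^k$ and $x\in I$, then
$$K_I(\varphi)\le3^{1/r}\mathcal M(\varphi_{(k)}^r)(x)^{1/r},\qquad K_I(h)\le\mathcal M(|h|^r)(x)^{1/r}. \tag{14}$$
Indeed, for $J\supset I$ the dyadic intervals of length $2^k$ meeting $J$ lie in $3J$, so $\int_J|\varphi|^r\le\int_{3J}\varphi_{(k)}^r$. By Muckenhoupt's theorem on $L^{p/r}(w)$, $\|\mathcal M(F^r)^{1/r}\|\le C\|F\|$ for $F\ge0$.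

**Step 1 (the scale $M$).** Let $\delta>0$, $M=2^m$ from Proposition 2, and $g=E_m\varphi\in L^r$. For dyadic $I$ with $|I|<M$, $g$ is constant on $I$. For dyadic $I$ with $|I|\ge M$, $g=E^I_M\varphi$ on $I$, and $\langle|g-\langle g\rangle_I|\rangle_I\le2\langle|g-u|\rangle_I$ for the $u$ of (a). By (14) with $k=m$,
$$g^\#\le C\delta\,\mathcal M(\varphi_{(m)}^r)^{1/r}+2C_\delta\,\mathcal M(|h|^r)^{1/r},$$
and Lemma 4 gives $\|g\|\le C\delta\|\varphi_{(m)}\|+C_\delta\|h\|$. On dyadic $I$ with $|I|=M$ we have $\varphi_{(m)}=[\varphi]_I$ and $|g|=|\langle\varphi\rangle_I|$, so (b) yields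
$$\|\varphi_{(m)}\|\le C_1\|g\|+C\delta\|\varphi_{(m)}\|+C_\delta\|h\| .$$
Since $C_1$ does not depend on $\delta$, the two inequalities combine to $\|\varphi_{(m)}\|\le C\delta\|\varphi_{(m)}\|+C_\delta\|h\|$. As $\|\varphi_{(m)}\|<\infty$, fixing $\delta$ small gives $\|\varphi_{(m)}\|\le C\|h\|$. From now on $m$ and $M$ are fixed.

**Step 2 (down to scale $2^{-n}$, uniformly in $n$).** Let $\delta>0$ be new, and take $\rho$ from Proposition 3, decreased so that $\rho=2^{-l}\le M$ with an integer $l$. Let $n>l$ and $g=E_{-n}\varphi\in L^r$. Consider a dyadic $I\ni x$.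

* If $|I|<2^{-n}$, the oscillation of $g$ on $I$ is $0$.
* If $2^{-n}\le|I|\le\rho$, then $\langle g\rangle_I=\langle\varphi\rangle_I$ and, by Proposition 3, $\langle|g-\langle g\rangle_I|\rangle_I\le\langle|\varphi-\langle\varphi\rangle_I|\rangle_I\le2[\varphi-u]_I\le2\delta K_I(\varphi)+2C_\delta K_I(h)$, where $K_I(\varphi)\le3^{1/r}\mathcal M(\varphi_{(-n)}^r)(x)^{1/r}$ by (14).
* If $|I|>\rho$, then $I$ is a union of dyadic intervals of length $\rho$, so $\langle|g-\langle g\rangle_I|\rangle_I\le2[\varphi]_I=2\langle\varphi_{(-l)}^r\rangle_I^{1/r}\le2\mathcal M(\varphi_{(-l)}^r)(x)^{1/r}$, and $\varphi_{(-l)}\le(M/\rho)^{1/r}\varphi_{(m)}$ pointwise.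

By Lemma 4 and Step 1, $\|g\|\le C\delta\|\varphi_{(-n)}\|+C_\delta\|h\|$, where $C_\delta$ contains $(M/\rho)^{1/r}$ but does not depend on $n$. On dyadic $I$ of length $2^{-n}$, $[\varphi]_I\le|\langle\varphi\rangle_I|+2[\varphi-u]_I$, so by Proposition 3 again $\|\varphi_{(-n)}\|\le\|g\|+C\delta\|\varphi_{(-n)}\|+C_\delta\|h\|$. Combining and fixing $\delta$ small, $\|\varphi_{(-n)}\|\le C\|h\|$ for all $n>l$.

**Step 3 (limit).** As $n\to\infty$, $\varphi_{(-n)}\to|\varphi|$ a.e., and Fatou's lemma gives $\|\varphi\|\le C\|h\|$. Finally $A^{-1}h=\varphi_++\varphi_-=\varphi+(h-b\varphi)$. $\square$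

## 9. All exponents: proof of Theorem 1

**Step 1 ($p>p_0$).** Take $r=p_0$, $w=1$. By Proposition 4, $A^{-1}$ maps $L^r_N\cap L^p_N$ into itself, boundedly in the $L^p$ norm, so it extends to a bounded operator $B$ on $L^p_N$. Also $A$ maps $L^r_N\cap L^p_N$ into itself. So $AB=BA=I$ on this dense set, hence on $L^p_N$.

**Step 2 ($p<p_0$, by duality).** Use the pairing $\int g^*f$, for which $P^*=P$ and $Q^*=Q$ (real symbols). The adjoint of $bP+Q$ on $L^q_N$ is $Pb^*+Q$ on $L^{q'}_N$. Since $QP=PQ=0$, multiplying out gives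
$$Pb^*+Q=(I+Pb^*Q)(Pb^*P+Q),\qquad b^*P+Q=(Pb^*P+Q)(I+Qb^*P),$$
and $I+Pb^*Q$, $I+Qb^*P$ are invertible with inverses $I-Pb^*Q$, $I-Qb^*P$, because $(Pb^*Q)^2=(Qb^*P)^2=0$. So $bP+Q$ is invertible on $L^q_N$ if and only if $b^*P+Q$ is invertible on $L^{q'}_N$. Now $b^*\in AP_{N\times N}$, and $b^*P+Q$ is invertible on $L_N^{p_0'}$. Since $p'>p_0'$, Step 1 applied to $b^*$ shows that $b^*P+Q$ is invertible on $L^{p'}_N$; hence $bP+Q$ is invertible on $L^p_N$.

**Step 3 (consistency).** Let $p_1\ne p_2$ in $(1,\infty)$. By Steps 1 and 2, $A$ is invertible on both spaces. Proposition 4 with $r=\min(p_1,p_2)$, $p=\max(p_1,p_2)$, $w=1$ shows that the $L^r_N$-inverse maps $h\in L^{p_1}_N\cap L^{p_2}_N$ to an element $f$ of $L^{p_1}_N\cap L^{p_2}_N$. Then $Af=h$ holds in both spaces, and since $A$ is injective on both, the two inverses agree at $h$. $\blacksquare$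

## 10. Weights and the Fredholm property

For $w\in A_p$ let $L^p_N(w)$ be the weighted space; $P,Q$ are bounded on it. On an intersection $L^r\cap L^p(w)$ the two versions of $P$ coincide, since truncations to bounded functions of compact support converge in both spaces.

**Theorem 2.** Let $a,c\in AP_{N\times N}$ and $\mathcal A=aP+cQ$. The following are equivalent:

(i) $\mathcal A$ is invertible on $L^{p_0}_N(w_0)$ for some $p_0\in(1,\infty)$ and some $w_0\in A_{p_0}$;

(ii) $\mathcal A$ is Fredholm on $L^{p_0}_N(\mathbb R)$ for some $p_0\in(1,\infty)$;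

(iii) $\mathcal A$ is invertible on $L^p_N(w)$ for all $p\in(1,\infty)$ and all $w\in A_p$.

Consequently the spectrum of $\mathcal A$ on $L^p_N(w)$ is the same for all $p\in(1,\infty)$, $w\in A_p$, and equals its essential (Fredholm) spectrum on each $L^p_N(\mathbb R)$.

*Proof.* (iii)$\Rightarrow$(i),(ii) is trivial. The spectral statement follows by applying the equivalence to $\mathcal A-\lambda=(a-\lambda)P+(c-\lambda)Q$. It remains to show that (i) or (ii) gives invertibility on the unweighted $L^{p_0}_N$, and that this gives (iii).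

**Step 1 ((ii) implies invertibility on $L^{p_0}_N$: translate the compact part away).** There are a bounded $R$ and a compact $K$ with $\|f\|\le\|R\|\|\mathcal Af\|+\|Kf\|$. By fact 2 of Section 1 choose $\tau_n\to\infty$ with $\|a(\cdot+\tau_n)-a\|_\infty+\|c(\cdot+\tau_n)-c\|_\infty\to0$. Then $\mathcal AU_{-\tau_n}f=U_{-\tau_n}(a(\cdot+\tau_n)P+c(\cdot+\tau_n)Q)f$ has norm tending to $\|\mathcal Af\|$. As $U_{-\tau_n}f\to0$ weakly, $KU_{-\tau_n}f\to0$ in norm. Insert $U_{-\tau_n}f$ in the inequality: $\|f\|\le\|R\|\|\mathcal Af\|$. The adjoint $\mathcal A^*=Pa^*+Qc^*$ on $L^{p_0'}_N$ is Fredholm too, and the same argument (now $\mathcal A^*U_{-\tau}=U_{-\tau}(Pa^*(\cdot+\tau)+Qc^*(\cdot+\tau))$) shows that it is bounded below. So $\mathcal A$ is injective with closed and dense range, hence invertible.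

**Step 2 ((i) implies invertibility on $L^{p_0}_N$: average the weight over almost periods).** Write $p=p_0$, $w=w_0$, and let $\|\mathcal Af\|_{L^p(w)}\ge\gamma\|f\|_{L^p(w)}$, $\gamma>0$. Let $w_\tau=w(\cdot+\tau)$. As $P,Q$ commute with translations, their norms on $L^p(w_\tau)$ are those on $L^p(w)$; let $C_w$ bound both. Let $\mathcal E$ be the closed set of $\tau$ with $\|a(\cdot+\tau)-a\|_\infty,\|c(\cdot+\tau)-c\|_\infty\le\varepsilon:=\gamma/(4C_w)$. Apply the lower bound to $U_{-\tau}f$. Since $\|U_{-\tau}f\|_{L^p(w)}=\|f\|_{L^p(w_\tau)}$,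
$$\gamma\|f\|_{L^p(w_\tau)}\le\|(a(\cdot+\tau)P+c(\cdot+\tau)Q)f\|_{L^p(w_\tau)}\le\|\mathcal Af\|_{L^p(w_\tau)}+2C_w\varepsilon\|f\|_{L^p(w_\tau)},$$
so $\|\mathcal Af\|_{L^p(w_\tau)}\ge\frac\gamma2\|f\|_{L^p(w_\tau)}$ for $\tau\in\mathcal E$, $f\in C_c^\infty$. Raise to the power $p$ and integrate over $\tau\in\mathcal E\cap[-T,T]$. With $\mu_T(x)=w(x+(\mathcal E\cap[-T,T]))$,
$$\int|\mathcal Af|^p\mu_T\,dx\ge(\gamma/2)^p\int|f|^p\mu_T\,dx. \tag{15}$$

*Lower bound for $\mu_T$ on $[-T,T]$.* By relative density of the common $\frac\varepsilon2$-almost periods and uniform continuity of $a,c$, there are $\ell\ge\sigma>0$ such that for each interval $Y$ of length $\ell$, $\mathcal E\cap Y$ contains an interval of length $\sigma$. By doubling, $w(x+(\mathcal E\cap Y))\ge c_0w(x+Y)$ with $c_0>0$ independent of $x,Y$. For $2T\in\ell\mathbb N$, summing over a partition of $[-T,T]$ into such $Y$ gives $\mu_T(x)\ge c_0w(x+[-T,T])$. If $|x|\le T$, then $[-T,T]\subset x+[-2T,2T]$, and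 doubling gives $\mu_T(x)\ge c'w([-T,T])$.

*Upper bounds.* For $|x|\le T$, $\mu_T(x)\le w([-2T,2T])\le C\,w([-T,T])$. For $f\in C_c^\infty$, $Pf$ and $Qf$ are $O(|x|^{-1})$ at infinity, so $|\mathcal Af(x)|\le C_f|x|^{-1}$ for large $|x|$. If $|x|>T$, $|\tau|\le T$ and $y=x+\tau$, then $T+|y|\le3|x|$, so by Fubini
$$\int_{|x|>T}|x|^{-p}\mu_T(x)\,dx\le CT\int w(y)(T+|y|)^{-p}\,dy\le C\,T^{1-p}\,w([-T,T]).$$
The last inequality holds because the smallest interval containing $y$ and $[-T,T]$ has length at most $2T+|y|$, so $\mathcal M1_{[-T,T]}(y)\ge T/(T+|y|)$, and $\mathcal M$ is bounded on $L^p(w)$.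

Divide (15) by $w([-T,T])$ and let $T\to\infty$. The part $|x|>T$ on the left tends to $0$, and we get $\|\mathcal Af\|_p\ge c''\|f\|_p$ for $f\in C_c^\infty$, hence on $L^p_N$.

*The adjoint.* In the unweighted pairing the adjoint of $\mathcal A$ is $Pa^*+Qc^*$, invertible on the dual space $L^{p'}_N(w^{1-p'})$, and $w^{1-p'}\in A_{p'}$. The same argument applies: for the translated coefficients the error is $P((a^*(\cdot+\tau)-a^*)f)+Q((c^*(\cdot+\tau)-c^*)f)$, again of norm at most $2C_w\varepsilon\|f\|$ (with $\gamma,C_w,\varepsilon$ for the new space). For $f\in C_c^\infty$ the function $P(a^*f)+Q(c^*f)$ is in $L^{p'}_N$ and is $O(|x|^{-1})$ at infinity, since $a^*f,c^*f$ are bounded with compact support. So the adjoint is bounded below on $L^{p'}_N$, and $\mathcal A$ is invertible on $L^p_N$.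

**Step 3 (from $aP+cQ$ to $bP+Q$).** Let $\mathcal A$ be invertible on $L^{p_0}_N$. Testing on $e_{-\lambda}f$, $\lambda\to+\infty$, as in Lemma 1, gives $|c(x)v|\ge\gamma|v|$ with some $\gamma>0$. So $|\det c|\ge\gamma^N$, and $c^{-1}\in AP_{N\times N}$ by Cramer's rule and fact 1 of Section 1. Thus $\mathcal A=c(bP+Q)$ with $b=c^{-1}a\in AP_{N\times N}$, and by Theorem 1 $A=bP+Q$ is invertible on all $L^r_N$, $1<r<\infty$, with consistent inverses.

**Step 4 (weighted bounds, by truncating the weight).** Let $w\in A_p$. By openness, $w\in A_q$ with $q=p/r$ for some $r\in(1,p)$. Put $w_n=\min(w,n)$. Then $\langle w_n\rangle_I\le\min(\langle w\rangle_I,n)$ and $\langle w_n^{-1/(q-1)}\rangle_I\le\langle w^{-1/(q-1)}\rangle_I+n^{-1/(q-1)}$, whence $[w_n]_{A_q}\le C_q([w]_{A_q}+1)$. Proposition 4 with this $r$ gives, for bounded compactly supported $h$,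
$$\|A^{-1}h\|_{L^p(w_n)}\le C\|h\|_{L^p(w_n)}\le C\|h\|_{L^p(w)}$$
with $C$ independent of $n$. Let $n\to\infty$ (monotone convergence): $\|A^{-1}h\|_{L^p(w)}\le C\|h\|_{L^p(w)}$. Such $h$ are dense in $L^p_N(w)$; let $B$ be the bounded extension.

**Step 5 ($B$ is the inverse).** For bounded compactly supported $h$, $A(A^{-1}h)=h$; by density $AB=I$ on $L^p_N(w)$. If $f\in C_c^\infty$, then $Af\in L^r\cap L^p(w)$. Choose truncations $h_j\to Af$ in both spaces. Then $A^{-1}h_j\to f$ in $L^r$, and $A^{-1}h_j=Bh_j\to B(Af)$ in $L^p(w)$. Passing to a.e. convergent subsequences, $BAf=f$; by density $BA=I$. Since $c^{\pm1}$ are bounded, $\mathcal A=cA$ is invertible on $L^p_N(w)$. $\blacksquare$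

## 11. A bounded uniformly continuous coefficient for which $p$ matters

Almost periodicity cannot be weakened to bounded uniform continuity, even for $N=1$. For $0<\beta<1$ let
$$b=b_-b_+,\qquad b_-(x)=(x-i)^{-\beta},\quad b_+(x)=(x+i)^\beta,$$
with branches analytic in the lower and upper half-plane respectively. Then $b$ is smooth, $|b|$ is constant, and $b$ has limits at $\pm\infty$, so $b$ is uniformly continuous. (With the branches for which $\arg(x\pm i)\to0$ at $+\infty$, $b\to1$ at $+\infty$ and $b\to e^{2\pi i\beta}$ at $-\infty$.)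

*The case $p<1/\beta$: invertible.* By the example in Section 8, $v=|x+i|^{-\beta p}\in A_p$, since $-1<-\beta p<0$. So $P$ is bounded on $L^p(v)$. Multiplication by $b_-^{-1}=(x-i)^\beta$ maps $L^p$ into $L^p(v)$ and multiplication by $b_+^{-1}=(x+i)^{-\beta}$ maps $L^p(v)$ into $L^p$, so $W=b_+^{-1}Pb_-^{-1}$ is bounded on $L^p$. We check that $W$ inverts $\varphi_+\mapsto P(b\varphi_+)$ on $H^p_+$. We need three facts.

* If $\varphi\in H^p_+$, then $P(b_+\varphi)=b_+\varphi$ in $L^p(v)$. Indeed $\varphi_n=\frac{in}{x+in}\varphi\to\varphi$ in $L^p$, and $b_+\frac{in}{x+in}$ is bounded and analytic in the upper half-plane, so $b_+\varphi_n\in H^p_+$. Let $n\to\infty$ in $L^p(v)$.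
* In the same way $P(b_-^{-1}\psi)=0$ for $\psi\in H^p_-$, using $\frac{-in}{x-in}$.
* $b_+^{-1}$ maps $PL^p(v)$ into $H^p_+$ and $b_-$ maps $QL^p(v)$ into $H^p_-$. For $g$ in the dense set $L^p\cap L^p(v)$ this holds because $b_+^{-1}$ and $b_-$ are bounded and analytic in the upper, respectively lower, half-plane; then use that both multiplications are bounded from $L^p(v)$ to $L^p$.

By the third fact $W$ maps into $H^p_+$. For $\varphi\in H^p_+$, writing $P(b\varphi)=b\varphi-Q(b\varphi)$, the first two facts give $W P(b\varphi)=b_+^{-1}\bigl(P(b_+\varphi)-P(b_-^{-1}Q(b\varphi))\bigr)=\varphi$. For $\psi\in H^p_+$, $P(bW\psi)=P(b_-Pb_-^{-1}\psi)=P\psi-P(b_-Qb_-^{-1}\psi)=\psi$. So $PbP+Q$ is invertible on $L^p$, and so is $bP+Q=(PbP+Q)(I+QbP)$.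

*The case $p>1/\beta$: not injective.* Then $\varphi_+=(x+i)^{-\beta}$ and $\varphi_-=-(x-i)^{-\beta}$ are in $L^p$. Moreover $\varphi_+\in H^p_+$: the functions $\frac{in}{x+in}\varphi_+$ lie in $L^2\cap L^p$ and in $H^2_+$ (they are analytic in the upper half-plane with square-integrable bound), so $P$ fixes them, and they converge to $\varphi_+$ in $L^p$. Likewise $\varphi_-\in H^p_-$. Now $b\varphi_++\varphi_-=(x-i)^{-\beta}-(x-i)^{-\beta}=0$, so $f=\varphi_++\varphi_-\ne0$ satisfies $(bP+Q)f=0$. Thus for this $b$ the operator is invertible on $L^p$ for $p<1/\beta$ and has a nontrivial kernel for $p>1/\beta$.
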